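\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Ergodicity of the planar map $z\mapsto |z|\,(z/|z|)^2+1$}


\begin{abstract}
The map $G(z)=|z|(z/|z|)^2+1$ doubles angles about the origin, keeps distances to the origin, and then translates by $1$. It preserves Lebesgue measure on $\mathbb C$. We prove that it is ergodic, answering a question posed by Bamon, Kiwi and Rivera, and that it is also conservative and exact. More generally, for $d\in\mathbb Z\setminus\{0\}$, $|a|=1$ and $c\in\mathbb C$, the map $z\mapsto a|z|(z/|z|)^d+c$ is ergodic exactly when $|d|\ge2$ and $c\neq0$. The proof follows random backward orbits. They are recurrent, like a planar random walk, and almost every one of them can be coupled with a random backward orbit of any other point so that the two converge to each other.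
\end{abstract}

\section{The question and the answer}

For $\lambda\in(0,1)$ let
\[
F_\lambda(z)=(1-\lambda+\lambda|z|)\Big(\frac z{|z|}\Big)^2+1 ,\qquad z\in\mathbb C\setminus\{0\}.
\]
As $\lambda\to1$ these maps converge, in the $C^\infty$ topology on compact subsets of $\mathbb C\setminus\{0\}$, to
\[
G(z)=|z|\Big(\frac z{|z|}\Big)^2+1 ,
\]
since $F_\lambda(z)-G(z)=(1-\lambda)(1-|z|)(z/|z|)^2$. The limit extends continuously to $\mathbb C$ by $G(0)=1$. In polar coordinates about $0$ it is the map $(r,\theta)\mapsto(r,2\theta)$ followed by a translation. Away from $0$ its derivative is isometric in the radial direction and stretches the tangential direction by $2$, so its Jacobian is $2$. Since every point other than $1$ has exactly two preimages, $G$ preserves Lebesgue measure $m$ on $\mathbb C$, that is, $m(G^{-1}(A))=m(A)$ for every Borel set $A$. The question posed in \cite{BKR} is whether $G$ is \emph{ergodic}: must every Borel set $A$ with $G^{-1}(A)=A$ be null or co-null, that is, satisfy $m(A)=0$ or $m(\mathbb C\setminus A)=0$?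

\begin{theorem}\label{thm:A}
If $A\subset\mathbb C$ is Borel and $G^{-1}(A)=A$, then $m(A)=0$ or $m(\mathbb C\setminus A)=0$.
\end{theorem}

It costs nothing to treat a family. For $d\in\mathbb Z\setminus\{0\}$, $|a|=1$ and $c\in\mathbb C$ put
\[
G_{d,a,c}(z)=a|z|\Big(\frac z{|z|}\Big)^d+c\quad(z\ne0),\qquad G_{d,a,c}(0)=c ,
\]
so that $G=G_{2,1,1}$. Each of these maps preserves $m$, because $\theta\mapsto d\theta+\mathrm{const}$ preserves Lebesgue measure on the circle. A measure-preserving map $T$ of $(\mathbb C,m)$ is \emph{conservative} if every Borel set $E$ for which $E,T^{-1}E,T^{-2}E,\dots$ are disjoint is null. It is \emph{exact} if the following holds: whenever $A$ is Borel and for each $n\ge1$ there is a Borel set $A_n$ with $m(A\,\triangle\,T^{-n}A_n)=0$, then $m(A)=0$ or $m(\mathbb C\setminus A)=0$. Exactness implies ergodicity (take $A_n=A$).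

\begin{theorem}\label{thm:B}
Let $d\in\mathbb Z\setminus\{0\}$, $|a|=1$ and $c\in\mathbb C$. Then $G_{d,a,c}$ is ergodic for $m$ if and only if $|d|\ge2$ and $c\ne0$. In that case it is also conservative and exact.
\end{theorem}

\paragraph{The excluded parameters.} In each case we exhibit an invariant set that is neither null nor co-null.
\begin{itemize}
\item $c=0$: since $|G_{d,a,0}(z)|=|z|$, the disc $\{|z|<1\}$ is invariant.
\item $d=1$, $c\ne0$: the map is $z\mapsto az+c$. If $a\ne1$, it is a rotation, and the discs about its fixed point are invariant. If $a=1$, it is a translation, and $\{\operatorname{Im}(\bar cz)>0\}$ is invariant because $\bar cc$ is real.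
\item $d=-1$: the map is $z\mapsto a\bar z+c$. Write $a=b^2$ with $|b|=1$. In the coordinate $y=z/b$ the map is $y\mapsto\bar y+c/b$, so it preserves $|\operatorname{Im}y-\frac12\operatorname{Im}(c/b)|$, and the strip where this quantity is less than $1$ is invariant.
\end{itemize}

\paragraph{Normal form.} Let $|d|\ge2$ and $c\neq0$. Then
\[
\frac{G_{d,a,c}(cy)}c=a'|y|\Big(\frac y{|y|}\Big)^d+1,\qquad a'=a\Big(\frac c{|c|}\Big)^{d-1},\quad|a'|=1 .
\]
The linear conjugacy $y\mapsto cy$ multiplies $m$ by a constant, so it respects ergodicity, conservativity and exactness. \emph{From now on}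
\begin{equation}\label{eq:normal}
G(z)=a|z|\Big(\frac z{|z|}\Big)^d+1\quad(z\ne0),\qquad G(0)=1,\qquad|a|=1,\qquad D:=|d|\ge2 .
\end{equation}
For the original question read $d=D=2$, $a=1$. It remains to prove that this $G$ is ergodic, conservative and exact.

\section{The mechanism, by hand, for $d=2$ and $a=1$}\label{sec:idea}

Since $G$ expands tangentially and never contracts, it is natural to go backward and look for contraction there. A preimage of $w$ is found by keeping the distance $\rho=|w-1|$ and halving the angle of $w-1$: the preimages of $w=1+\rho e^{i\theta}$ are $\pm\rho e^{i\theta/2}$.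

Let $g$ be a local inverse branch near a point $w\ne1$. A tangent vector at $w$ with component $v_r$ along $w-1$ and component $v_t$ perpendicular to it is mapped by $Dg$ to a vector of squared length $v_r^2+\frac14v_t^2$. So $Dg$ never expands, but it does not contract the radial direction \emph{as seen from $1$}. It sends this neutral direction at $w$ to the radial direction \emph{as seen from $0$} at $w_1=g(w)$. The next backward step again measures directions from $1$. Let $w_1\ne1$ (and $w_1\neq0$, since $w\neq1$). If $\eta$ denotes the angle at $w_1$ between the lines to $0$ and to $1$, then a unit vector that was neutral in the first step has, after two steps, squared length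
\begin{equation}\label{eq:twostep}
\cos^2\eta+\tfrac14\sin^2\eta=1-\tfrac34\sin^2\eta .
\end{equation}
This is less than $1$ unless $w_1$ is real. In words, a direction that stays neutral for two steps must point both to $0$ and to $1$, hence along $\mathbb R$. Here is a finite instance. For $w=0$ and $w'=-1$ we have $w-1=e^{i\pi}$ and $w'-1=2e^{i\pi}$, and the preimages are $\pm i$ and $\pm2i$. Pairing $i$ with $2i$, the first step does not contract: the distance is still $1$. Now $i-1=\sqrt2\,e^{3\pi i/4}$ and $2i-1=\sqrt5\,e^{i\alpha}$ with $\alpha=\pi-\arctan2$, and the two arguments differ by $\arctan2-\frac\pi4=\arctan\frac13$. After halving, the paired preimages $\sqrt2\,e^{3\pi i/8}$ and $\sqrt5\,e^{i\alpha/2}$ have squared distance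
\[
7-2\sqrt{10}\,\cos\big(\tfrac12\arctan\tfrac13\big)=7-\sqrt{20+6\sqrt{10}}\approx0.757 ,
\]
because $\cos^2(\frac12\arctan\frac13)=\frac12(1+3/\sqrt{10})$. The second step has contracted.

Three things separate this observation from a proof.

\emph{Branches.} Inverse branches are discontinuous, so for two given points we must decide which preimages to pair. This is done by the coupling in Section~\ref{sec:coupling}.

\emph{Recurrence.} By comparing areas in the triangle $0,1,w_1$, $\sin\eta=|\operatorname{Im}w_1|/(|w_1||w_1-1|)$. So the gain in \eqref{eq:twostep} is only $O(|w_1|^{-2})$ at infinity. A backward orbit that escapes might stop contracting, and we need backward orbits to return. Choose preimages at random with equal probabilities, obtaining $w_0=w,w_1,w_2,\dots$ Then $|w_{n+1}|^2=|w_n-1|^2=|w_n|^2-2\operatorname{Re}w_n+1$. For $n\ge1$ the conditional mean of $\operatorname{Re}w_n$ given $w_{n-1}$ is $0$, so for $n\ge1$ the expectation of $|w_n|^2$ is $|w|^2-2\operatorname{Re}w+n$. This is the growth of a planar random walk, which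 is just barely recurrent. Section~\ref{sec:recurrence} proves recurrence with a logarithmic Lyapunov function.

\emph{Infinite measure.} If two backward orbits converge to each other, averages of continuous functions along them should agree, and an invariant set should not tell their starting points apart. Since $m(\mathbb C)=\infty$, ordinary averages must be replaced by ratios, and indicator functions must be approximated by continuous ones along orbits. This is done in Section~\ref{sec:ergodic} with a maximal inequality.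

\section{Random backward orbits}\label{sec:backward}

For $w\ne1$ let $\psi(w)\in[0,2\pi)$ be the argument of $\bar a(w-1)$. For $j\in\{0,\dots,D-1\}$ put
\[
g_j(w)=|w-1|\,e^{i(\psi(w)+2\pi j)/d}\quad(w\ne1),\qquad g_j(1)=0 .
\]
These maps are Borel, $G\circ g_j=\mathrm{id}$, and $g_0(w),\dots,g_{D-1}(w)$ are all the preimages of $w$ (distinct if $w\ne1$). Moreover $|g_j(w)|=|w-1|$. Let $Pf=\frac1D\sum_jf\circ g_j$. For Borel $f\ge0$, polar coordinates about $1$, in the form $w=1+are^{i\phi}$, give
\[
\sum_j\int f\circ g_j\,dm=\int_0^\infty\sum_{j}\int_0^{2\pi}f\big(re^{i(\phi+2\pi j)/d}\big)\,d\phi\,r\,dr=\int_0^\infty\int_0^{2\pi D}f\big(re^{i\phi/d}\big)\,d\phi\,r\,dr=D\int f\,dm ,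
\]
that is,
\begin{equation}\label{eq:P}
\int Pf\,dm=\int f\,dm .
\end{equation}
Since $P(f\circ G)=f$, \eqref{eq:P} gives $\int f\circ G\,dm=\int f\,dm$ once more. Also $\sum_jm(g_j^{-1}N)=D\,m(N)$, so $g_j^{-1}N$ is null whenever $N$ is null.

Let $\Omega=\{0,\dots,D-1\}^{\{0,1,2,\dots\}}$, with the uniform Bernoulli measure $\nu$ and the shift $\sigma$. Put
\[
X=\mathbb C\times\Omega,\qquad\mu=m\times\nu,\qquad S(w,\omega)=(g_{\omega_0}(w),\sigma\omega) .
\]
The map $S$ preserves $\mu$. Indeed, for Borel $H\ge0$, since $\omega_0$ and $\sigma\omega$ are independent and $\sigma\omega$ has law $\nu$, \eqref{eq:P} gives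
\[
\int H\circ S\,d\mu=\int_\Omega\int_{\mathbb C}\frac1D\sum_jH(g_j(w),\omega)\,dm(w)\,d\nu(\omega)=\int H\,d\mu .
\]

Let $w_n=w_n(w,\omega)$ be the first coordinate of $S^n(w,\omega)$. Thus $w_0=w$ and $w_{n+1}=g_{\omega_n}(w_n)$, and for all $n\ge0$
\begin{equation}\label{eq:step}
G(w_{n+1})=w_n,\qquad|w_{n+1}|=|w_n-1| .
\end{equation}
Let $\mathcal F_n$ be the $\sigma$-algebra generated by $\omega_0,\dots,\omega_{n-1}$. For fixed $w$, under $\nu$, the sequence $(w_n)$ is a Markov chain with transition operator $P$: the conditional expectation of $f(w_{n+1})$ given $\mathcal F_n$ is $Pf(w_n)$. Finally, if $N\subset\mathbb C$ is null, then $\{(w,\omega):w_k\in N\}=S^{-k}(N\times\Omega)$ is $\mu$-null.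

\section{Recurrence}\label{sec:recurrence}

We look for a function $W$ that tends to infinity at infinity and decreases on average along the chain when the chain is far away. If $w$ is far away and $t=|w-1|^2$, the next point is $\sqrt t\,u$ with $|u|=1$. If $u$ were uniform on the circle, the mean value property would make $\log|w-1|^2$ exactly constant on average. Here $u$ is uniform on only $D$ points, and there are small errors of uncertain sign. To beat them we use $\log t-t^{-1/4}$ in place of $\log t$, which creates a definite negative drift of order $t^{-5/4}$. For $D\ge3$ the errors are $O(t^{-3/2})$ and this suffices. For $D=2$ there is an error of order $t^{-1}$, larger than the drift, but it is odd in $w-1$. Since the two preimages of a point are opposite, this error averages out one step later, up to $O(t^{-3/2})$. Adding it to the function as a corrector therefore removes it.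

\begin{lemma}[Recurrence]\label{lem:rec}
There is $R_0$ such that for every $w\in\mathbb C$ and $\nu$-a.e.\ $\omega$ one has $w_n\in B:=\{|z-1|<R_0\}$ for infinitely many $n$.
\end{lemma}

\begin{proof}
Let $\Phi(t)=\log t-t^{-1/4}$. Then $t\Phi'(t)=1+\frac14t^{-1/4}$, so
\begin{equation}\label{eq:Phi}
\Phi'+t\Phi''=(t\Phi')'=-\tfrac1{16}t^{-5/4},\qquad|\Phi^{(k)}(t)|\le Ct^{-k}\quad(t\ge1,\ 1\le k\le3).
\end{equation}
Put $U(w)=\Phi(|w-1|^2)$ for $w\ne1$.

\emph{One step of $U$.} Let $t=|w-1|^2\ge25$ and $v=\bar a(w-1)/|w-1|$. The preimages of $w$ are $\sqrt t\,u$, where $u$ runs over the $D$ solutions of $u^d=v$. Let $\langle\cdot\rangle$ denote the average over these solutions. Then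
\[
|\sqrt t\,u-1|^2=t+s,\qquad s=1-2\sqrt t\operatorname{Re}u,\qquad|s|\le1+2\sqrt t\le\tfrac t2 .
\]
The solutions are $u_0\zeta^k$, $0\le k<D$, with $\zeta=e^{2\pi i/D}$. Hence $\langle u\rangle=0$, because $D\ge2$. Likewise $\langle u^2\rangle=0$ if $D\ge3$. If $d=\pm2$, then $u^2$ equals $v$ or $\bar v$, so $\operatorname{Re}u^2=\operatorname{Re}v$. With $\varepsilon=1$ if $D=2$ and $\varepsilon=0$ if $D\ge3$, we get
\[
\langle(\operatorname{Re}u)^2\rangle=\tfrac12+\tfrac12\langle\operatorname{Re}u^2\rangle=\tfrac12+\tfrac\varepsilon2\operatorname{Re}v,\qquad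
\langle s\rangle=1,\qquad\langle s^2\rangle=1+2t+2\varepsilon t\operatorname{Re}v .
\]
Expand $\Phi(t+s)$ to second order in $s$. Since $|s|\le3\sqrt t$ and $t+s\ge t/2\ge1$, the remainder is $O(|s|^3t^{-3})=O(t^{-3/2})$. The contribution $\frac12\Phi''(t)$ of the summand $1$ in $\langle s^2\rangle$ is $O(t^{-2})$. By \eqref{eq:Phi},
\begin{equation}\label{eq:PU}
PU(w)-U(w)=\Phi'(t)+t\Phi''(t)+\varepsilon t\Phi''(t)\operatorname{Re}v+O(t^{-3/2})=-\tfrac1{16}t^{-5/4}+\kappa(w)+O(t^{-3/2}),
\end{equation}
where
\[
\kappa(w)=q(w-1),\qquad q(y)=\varepsilon|y|^2\,\Phi''(|y|^2)\operatorname{Re}\frac{\bar ay}{|y|} .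
\]
All error terms are uniform in the direction of $w-1$.

\emph{The corrector.} The function $q$ is odd. By \eqref{eq:Phi}, for $|y|\ge1$ one has $|q(y)|\le C|y|^{-2}$ and $|\nabla q(y)|\le C|y|^{-3}$. Indeed, with $t=|y|^2$, the radial derivative involves $2|y|(\Phi''(t)+t\Phi'''(t))=O(|y|^{-3})$, and the tangential derivative is $|y|^{-1}$ times a term of size $O(|y|^{-2})$. If $\varepsilon=1$, the two solutions are $\pm u$, so $\langle q(\sqrt t\,u)\rangle=0$. If $\varepsilon=0$, then $q=0$. The segment from $\sqrt t\,u-1$ to $\sqrt t\,u$ lies in $\{|y|\ge\sqrt t-1\}\subset\{|y|\ge\frac45\sqrt t\}$. Therefore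
\[
P\kappa(w)=\langle q(\sqrt t\,u-1)\rangle=\langle q(\sqrt t\,u-1)-q(\sqrt t\,u)\rangle=O(t^{-3/2}) .
\]
Put $W=U+\kappa$. By \eqref{eq:PU},
\[
PW-W=(PU-U-\kappa)+P\kappa=-\tfrac1{16}t^{-5/4}+O(t^{-3/2}) .
\]
So there is $R_0\ge10$ such that
\begin{equation}\label{eq:drift}
PW(w)\le W(w)-\tfrac1{32}|w-1|^{-5/2}\qquad\text{whenever }|w-1|\ge R_0 .
\end{equation}
On the closed set $\{|w-1|\ge R_0-1\}$ the function $W$ is continuous and tends to $\infty$ as $|w|\to\infty$, so it is bounded below there.

\emph{The supermartingale.} Start at $w$ with $|w-1|\ge R_0$ and let $\tau=\min\{n:|w_n-1|<R_0\}\le\infty$. If $n<\tau$, then by \eqref{eq:step} $|w_{n+1}-1|\ge|w_{n+1}|-1=|w_n-1|-1\ge R_0-1$. So $w_{n\wedge\tau}$ always lies in $\{|z-1|\ge R_0-1\}$. Also $|w_n|\le|w|+n$ by \eqref{eq:step}. Put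
\[
Y_n=W(w_{n\wedge\tau})+\frac1{32}\sum_{k<n\wedge\tau}|w_k-1|^{-5/2} .
\]
For fixed $n$ this is bounded, because $w_{n\wedge\tau}$ stays in a compact subset of $\{|z-1|\ge R_0-1\}$ and each summand is at most $R_0^{-5/2}$. It is bounded below uniformly in $n$, and by \eqref{eq:drift} it is a supermartingale with respect to $(\mathcal F_n)$. A supermartingale bounded below converges a.s.\ to a finite limit. On $\{\tau=\infty\}$, since $W(w_n)$ is bounded below, convergence of $Y_n$ forces the sums in $Y_n$ to stay bounded, so $|w_k-1|^{-5/2}\to0$. But then $|w_k|\to\infty$, $W(w_k)\to\infty$ and $Y_n\to\infty$, contradicting the finite limit. Hence $\{\tau=\infty\}$ has probability $0$.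

Thus from every starting point the chain a.s.\ visits $B$ at some time $\ge0$. By the Markov property at time $n$, it a.s.\ visits $B$ at some time $\ge n$. Intersect over $n$.
\end{proof}

Recurrence to the single set $B$ upgrades to recurrence of almost every point to itself, because $S$ preserves $\mu$ and $\mu(B\times\Omega)<\infty$.

\begin{lemma}\label{lem:cons}
\begin{enumerate}
\item[(i)] If $E\subset X$ is Borel and the sets $S^{-n}E$, $n\ge0$, are disjoint, then $\mu(E)=0$.
\item[(ii)] For $\mu$-a.e.\ $(w,\omega)$, $\liminf_{n\to\infty}|w_n-w|=0$.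
\item[(iii)] $G$ is conservative.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $B'=B\times\Omega$. By invariance of $\mu$ and disjointness, for each $N$
\[
\sum_{n=0}^N\mu(E\cap S^{-n}B')=\sum_{n=0}^N\mu\big(S^{-(N-n)}E\cap S^{-N}B'\big)\le\mu(S^{-N}B')=\mu(B')<\infty .
\]
So the number of visits to $B'$ is integrable over $E$, and a.e.\ point of $E$ visits $B'$ finitely often. By Lemma~\ref{lem:rec} and Fubini, a.e.\ point of $X$ visits $B'$ infinitely often. Hence $\mu(E)=0$.

(ii) Let $V$ be an open disc, $V'=V\times\Omega$, and $E_V=\{x\in V':S^nx\notin V'\text{ for all }n\ge1\}$. If $n<l$ and $x\in S^{-n}E_V\cap S^{-l}E_V$, then $S^nx\in E_V$ while $S^{l-n}(S^nx)\in V'$, which is impossible. So the sets $S^{-n}E_V$ are disjoint, and $\mu(S^{-n}E_V)=\mu(E_V)=0$ by (i). A point of $V'$ that visits $V'$ only finitely often lies in $S^{-n}E_V$, where $n$ is the time of its last visit. Hence a.e.\ point of $V'$ visits $V'$ infinitely often. Let $V$ run through the countably many discs with rational centers and radii.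

(iii) Let $E\subset\mathbb C$ be Borel with $G^{-n}E$, $n\ge0$, disjoint. Suppose that $n<l$ and $w_n,w_l\in E$. Then $G^{l-n}(w_l)=w_n\in E$ by \eqref{eq:step}, so $w_l\in E\cap G^{-(l-n)}E$, which is impossible because this set is empty. Hence the sets $S^{-n}(E\times\Omega)=\{w_n\in E\}$ are disjoint, and $m(E)=\mu(E\times\Omega)=0$ by (i).
\end{proof}

\section{A coupling that brings backward orbits together}\label{sec:coupling}

The labels $j$ depend on the cut in the definition of $\psi$, and for two close points on opposite sides of the cut the preimages that are close together carry different labels. For $d=2$, $a=1$, $w=1+e^{i\eta}$, $w'=1+e^{-i\eta}$ with small $\eta>0$, one has $g_0(w)=e^{i\eta/2}$ and $g_0(w')=-e^{-i\eta/2}$, but $g_1(w')=e^{-i\eta/2}$. So we match labels by a permutation depending on the pair.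

\begin{lemma}[Matching]\label{lem:match}
For $w,w'\in\mathbb C$ there is a permutation $\beta_{w,w'}$ of $\{0,\dots,D-1\}$, depending on $(w,w')$ in a Borel way, such that for all $j$
\begin{equation}\label{eq:match}
\big|g_j(w)-g_{\beta_{w,w'}(j)}(w')\big|^2\le\tfrac12|w-w'|^2+\tfrac12\big(|w-1|-|w'-1|\big)^2 .
\end{equation}
\end{lemma}

\begin{proof}
If $w=1$ or $w'=1$, let $\beta_{w,w'}$ be the identity. If $w=1$, then $g_j(w)=0$ and both sides of \eqref{eq:match} equal $|w'-1|^2$. The case $w'=1$ is symmetric.

Otherwise let $\rho=|w-1|$, $\rho'=|w'-1|$, $\psi=\psi(w)$, $\psi'=\psi(w')$. There is a unique integer $k$ with $\psi'+2\pi k-\psi\in[-\pi,\pi)$, and $k\in\{-1,0,1\}$ because $\psi'-\psi\in(-2\pi,2\pi)$. It is a Borel function of $(w,w')$. Set $\beta_{w,w'}(j)=j+k\bmod D$ and $x=\frac12(\psi'+2\pi k-\psi)$, so $|x|\le\pi/2$. Two complex numbers of moduli $\rho,\rho'$ whose arguments differ by $2y$ have squared distance $(\rho-\rho')^2+4\rho\rho'\sin^2y$. Applied to $\bar a(w-1)$ and $\bar a(w'-1)$, this gives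
\[
|w-w'|^2=(\rho-\rho')^2+4\rho\rho'\sin^2x .
\]
We have $g_j(w)=\rho e^{i(\psi+2\pi j)/d}$ and $g_{\beta_{w,w'}(j)}(w')=\rho'e^{i(\psi'+2\pi k+2\pi j)/d}$, since the last exponential depends only on $j+k$ modulo $D$. Their arguments differ by $2x/d$, so their squared distance is $(\rho-\rho')^2+4\rho\rho'\sin^2(x/d)$. Because $|d|\ge2$, we have $|x/d|\le|x|/2\le\pi/4$, and
\[
\sin^2\frac xd\le\sin^2\frac x2=\frac{\sin^2x}{4\cos^2(x/2)}\le\frac12\sin^2x .
\]
So the squared distance is at most $(\rho-\rho')^2+\frac12\big(|w-w'|^2-(\rho-\rho')^2\big)$, which is the right side of \eqref{eq:match}.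
\end{proof}

\paragraph{The coupling.} Given $w$, $w'$ and $\omega$, set $w_0=w$, $w'_0=w'$ and
\[
w_{n+1}=g_{\omega_n}(w_n),\qquad\omega'_n=\beta_{w_n,w'_n}(\omega_n),\qquad w'_{n+1}=g_{\omega'_n}(w'_n) .
\]
Everything here is Borel in $(w,w',\omega)$. Write $\omega'=(\omega'_n)_{n\ge0}$, so $w'_n=w_n(w',\omega')$. For fixed $w,w'$, \emph{the sequence $\omega'$ has law $\nu$ under $\nu$}. Indeed, $w_n$, $w'_n$ and $\omega'_0,\dots,\omega'_{n-1}$ are $\mathcal F_n$-measurable. Given $\mathcal F_n$, the symbol $\omega'_n$ is the image of the uniform symbol $\omega_n$ under a determined permutation, so it is uniform. Thus $(w'_n)$ is a random backward orbit of $w'$ in its own right.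

\begin{lemma}[Convergence]\label{lem:conv}
Let $(w,\omega)$ satisfy $w\notin\mathbb R$ and $\liminf_n|w_n-w|=0$. Then $|w_n-w'_n|\to0$ for every $w'\in\mathbb C$. In particular, for $\mu$-a.e.\ $(w,\omega)$ this convergence holds for every $w'$.
\end{lemma}

\begin{proof}
Put $d_n=|w_n-w'_n|$ and $e_n=\big||w_n-1|-|w'_n-1|\big|\le d_n$. By \eqref{eq:match}, $d_{n+1}^2\le\frac12d_n^2+\frac12e_n^2\le d_n^2$. So $d_n$ decreases to a limit $\delta\ge0$. The same inequality gives $0\le d_n^2-e_n^2\le2(d_n^2-d_{n+1}^2)\to0$, so $e_n\to\delta$ as well. By \eqref{eq:step} for both orbits, $\big||w_{n+1}|-|w'_{n+1}|\big|=e_n\to\delta$.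

Choose $n_k\to\infty$ with $w_{n_k}\to w$. Since $d_n$ is bounded, we may also assume $w'_{n_k}\to b$ for some $b$. In the limit,
\[
|w-b|=\big||w|-|b|\big|=\big||w-1|-|b-1|\big|=\delta .
\]
Suppose $\delta>0$. Equality in the triangle inequality for $0,w,b$ shows that the line through the distinct points $w,b$ contains $0$. Equality for $1,w,b$ shows that it contains $1$. So this line is $\mathbb R$ and $w\in\mathbb R$, a contradiction. Hence $\delta=0$. The last assertion follows from Lemma~\ref{lem:cons}(ii), because $\mathbb R$ is null.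
\end{proof}

\begin{remark}
This is where both hypotheses act geometrically. The condition $|d|\ge2$ makes backward steps contract tangentially, and $c\ne0$ separates the two centers $0$ and $1$. On the line through both centers a step need not contract: for $d=2$, $a=1$ and real $w,w'>1$ one has $g_0(w)=w-1$ and $g_0(w')=w'-1$. Recurrence provides a limiting pair $(w,b)$ at finite distance whose first point $w$ is not on this line.
\end{remark}

\section{Ergodicity}\label{sec:ergodic}

Functions of $w$ are also regarded as functions on $X$. Let $p(w)=e^{-|w|}$, a strictly positive function in $L^1(m)$. Since $p\ge e^{-1-R_0}$ on $B$, Lemma~\ref{lem:rec} gives $\sum_kp(w_k)=\infty$ for $\mu$-a.e.\ $(w,\omega)$. For Borel $f\ge0$ on $\mathbb C$ and $n\ge1$ put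
\[
A_n[f](w,\omega)=\frac{\sum_{k<n}f(w_k)}{\sum_{k<n}p(w_k)} .
\]

\begin{lemma}[Maximal inequality]\label{lem:max}
\begin{enumerate}
\item[(i)] If $f\in L^1(\mu)$ and $E=\{\sup_{n\ge1}\sum_{k<n}f\circ S^k>0\}$, then $\int_Ef\,d\mu\ge0$.
\item[(ii)] If $0\le F\in L^1(m)$ and $\lambda>0$, then $\displaystyle\int_{\{\sup_nA_n[F]>\lambda\}}p\,d\mu\le\lambda^{-1}\int F\,dm$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $M_N=\max\big(0,\max_{1\le n\le N}\sum_{k<n}f\circ S^k\big)$, which is integrable. Where $M_N>0$, the maximum is attained by some $\sum_{k<n}f\circ S^k=f+\big(\sum_{k<n-1}f\circ S^k\big)\circ S$ with $1\le n\le N$, so $M_N\le f+M_N\circ S$. Hence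
\[
\int_{\{M_N>0\}}f\,d\mu\ge\int_{\{M_N>0\}}(M_N-M_N\circ S)\,d\mu\ge\int M_N\,d\mu-\int M_N\circ S\,d\mu=0 ,
\]
where the second inequality uses $M_N\circ S\ge0$. Since $\{M_N>0\}$ increases to $E$, let $N\to\infty$.

(ii) Apply (i) to $f=F-\lambda p$. Then $E=\{\sup_nA_n[F]>\lambda\}$, and $\lambda\int_Ep\,d\mu\le\int_EF\,d\mu\le\int F\,dm$.
\end{proof}

We can now show that coupled orbits see nearly the same values of a Borel function $h:\mathbb C\to[0,1]$, when times are weighted by $p(w_k)$. For a continuous compactly supported function this follows from uniform continuity and the convergence of the orbits. The maximal inequality passes to Borel functions, and it can be applied to the second orbit because $\omega'$ has law $\nu$.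

\begin{proposition}\label{prop:agree}
Let $h:\mathbb C\to[0,1]$ be Borel. There is a co-null Borel set $C_h\subset\mathbb C$ such that for all $w,w'\in C_h$ and $\nu$-a.e.\ $\omega$
\[
\frac{\sum_{k<n}p(w_k)\,|h(w_k)-h(w'_k)|}{\sum_{k<n}p(w_k)}\longrightarrow0\qquad(n\to\infty),
\]
where $(w_k)$ and $(w'_k)$ are the coupled orbits of Section~\ref{sec:coupling}.
\end{proposition}

\begin{proof}
Choose continuous compactly supported $\chi_j$, $j\ge1$, with $\int|h-\chi_j|\,p\,dm\le4^{-j}$, and put $F_j=|h-\chi_j|\,p$. By Lemma~\ref{lem:max}(ii) with $\lambda=2^{-j}$, the finite measure $p\,d\mu$ gives mass at most $2^{-j}$ to $\{\sup_nA_n[F_j]>2^{-j}\}$. By Borel--Cantelli, and since $p>0$, for $\mu$-a.e.\ $(w,\omega)$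
\begin{equation}\label{eq:BC}
\sup_nA_n[F_j](w,\omega)\le2^{-j}\quad\text{for all large }j .
\end{equation}
Let $X_0$ be the Borel set of $(w,\omega)$ with \eqref{eq:BC}, $w\notin\mathbb R$, $\liminf_n|w_n-w|=0$ and $\sum_kp(w_k)=\infty$. It has full measure. Let $C_h$ be the set of $w$ with $\nu\{\omega:(w,\omega)\in X_0\}=1$. By Fubini it is Borel and co-null.

Let $w,w'\in C_h$. Since $\omega'$ has law $\nu$, for $\nu$-a.e.\ $\omega$ both $(w,\omega)$ and $(w',\omega')$ lie in $X_0$. Fix such an $\omega$. Lemma~\ref{lem:conv} gives $|w_k-w'_k|\to0$. Hence $r_k:=p(w_k)/p(w'_k)\to1$, because $|\log r_k|\le|w_k-w'_k|$. Let $j$ be so large that \eqref{eq:BC} holds for both points. For every $k$,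
\begin{equation}\label{eq:three}
p(w_k)|h(w_k)-h(w'_k)|\le F_j(w_k)+p(w_k)|\chi_j(w_k)-\chi_j(w'_k)|+r_kF_j(w'_k) .
\end{equation}
Put $Q_n=\sum_{k<n}p(w_k)\to\infty$ and $Q'_n=\sum_{k<n}p(w'_k)$. Sum \eqref{eq:three} over $k<n$ and divide by $Q_n$.
\begin{itemize}
\item The first term contributes $A_n[F_j](w,\omega)\le2^{-j}$.
\item In the second term, $|\chi_j(w_k)-\chi_j(w'_k)|\to0$ as $k\to\infty$ by uniform continuity. The contribution is a weighted average of this sequence with total weight $Q_n\to\infty$, so it tends to $0$.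
\item For the third, choose $K$ with $\frac12\le r_k\le2$ for $k\ge K$. The terms with $k<K$ contribute a constant divided by $Q_n$, which tends to $0$. The others contribute at most $2\sum_{k<n}F_j(w'_k)/Q_n\le2\cdot2^{-j}\,Q'_n/Q_n$ by \eqref{eq:BC} for $(w',\omega')$, and $Q'_n\le Q'_K+2Q_n$ for $n\ge K$.
\end{itemize}
So the upper limit of the quotient in the proposition is at most $2^{-j}+0+4\cdot2^{-j}$ for all large $j$, hence it is $0$.
\end{proof}

\begin{proposition}\label{prop:erg}
Let $A\subset\mathbb C$ be Borel with $m(A\,\triangle\,G^{-1}A)=0$. Then $m(A)=0$ or $m(\mathbb C\setminus A)=0$.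
\end{proposition}

\begin{proof}
Let $h=1_A$. Since $G$ preserves $m$, $h\circ G=h$ a.e.\ implies $h\circ G^k=h$ a.e.\ for all $k$. The exceptional null sets pull back to $\mu$-null sets under $(w,\omega)\mapsto w_k$, and $G^kw_k=w$ by \eqref{eq:step}. So for $\mu$-a.e.\ $(w,\omega)$
\[
h(w_k)=h(G^kw_k)=h(w)\quad\text{for all }k\ge0 .
\]
By Fubini there is a co-null Borel set $C\subset C_h$ such that for each $w\in C$ this holds for $\nu$-a.e.\ $\omega$. Let $w,w'\in C$. Since $\omega'$ has law $\nu$, for $\nu$-a.e.\ $\omega$ we have $h(w_k)=h(w)$ and $h(w'_k)=h(w')$ for all $k$. The quotient in Proposition~\ref{prop:agree} is then constantly $|h(w)-h(w')|$, so $h(w)=h(w')$. Thus $h$ is constant on the co-null set $C$.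
\end{proof}

A set with $G^{-1}(A)=A$ satisfies the hypothesis, so $G$ is ergodic. With $d=2$, $a=1$ this proves Theorem~\ref{thm:A}.

\section{Exactness}\label{sec:exact}

Let $A$ and $A_n$ be as in the definition of exactness. We reduce to Proposition~\ref{prop:erg} by showing that $A$ is invariant up to a null set. The indicator $h$ of $A$ is described at depth $k$ by a function $h_k$ with $h(w_k)=h_k(w)$. Passing from $w$ to a preimage shifts the index $k$ by one. Since the backward orbits of $w$ and of its preimage can be coupled to converge, Proposition~\ref{prop:agree} shows that this shift cannot be noticed.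

\begin{proof}[Proof of exactness]
Let $m(A\,\triangle\,G^{-n}A_n)=0$ for all $n\ge1$. Put $h=h_0=1_A$ and $h_n=1_{A_n}$ for $n\ge1$, so $h=h_n\circ G^n$ a.e.\ for all $n\ge0$. Then $(h_{k+1}\circ G)\circ G^k=h=h_k\circ G^k$ a.e. Since $m(G^{-k}N)=m(N)$ for $N=\{h_{k+1}\circ G\neq h_k\}$, it follows that $h_{k+1}\circ G=h_k$ a.e.\ for every $k\ge0$. Iterating this relation down to index $1$ gives $h_{k+1}\circ G^k=h_1$ a.e. Null sets pull back to null sets under $(w,\omega)\mapsto w_k$ and under $g_0$. As $G^kw_k=w$ and $G(g_0(w))=w$, we obtain, for $\mu$-a.e.\ $(w,\omega)$ and all $k\ge0$,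
\begin{equation}\label{eq:shift}
h(w_k)=h_k(w),\qquad h_1(w_k)=h_{k+1}(w),\qquad h_k(g_0(w))=h_{k+1}(w) .
\end{equation}

Let $C_1$ be the set of $w\in C_h$ such that, for $\nu$-a.e.\ $\omega$, \eqref{eq:shift} holds for all $k$. It is co-null by Fubini. For a.e.\ $w$, both $w$ and $w':=g_0(w)$ lie in $C_1$. Fix such a $w$ and couple $w$ with $w'$. Since $\omega'$ has law $\nu$, for $\nu$-a.e.\ $\omega$ relation \eqref{eq:shift} holds for $(w,\omega)$ and for $(w',\omega')$, so for all $k$
\[
h_1(w_k)=h_{k+1}(w)=h_k(w')=h(w'_k) .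
\]
Proposition~\ref{prop:agree} now says that, with $f:=|h-h_1|\,p\in L^1(m)$,
\[
A_n[f](w,\omega)=\frac{\sum_{k<n}p(w_k)\,|h(w_k)-h(w'_k)|}{\sum_{k<n}p(w_k)}\longrightarrow0\qquad\text{for $\mu$-a.e.\ }(w,\omega).
\]

Let $\epsilon>0$. For a.e.\ $(w,\omega)$ and large $n$ we have $\sum_{k<n}f(w_k)<\epsilon\sum_{k<n}p(w_k)$. So $\sup_n\sum_{k<n}(\epsilon p-f)(w_k)>0$ a.e., and Lemma~\ref{lem:max}(i) gives $\int(\epsilon p-f)\,d\mu\ge0$, that is, $\int f\,dm\le\epsilon\int p\,dm$. As $\epsilon$ was arbitrary and $p>0$, $h=h_1$ a.e. Therefore $h=h_1\circ G=h\circ G$ a.e., that is, $m(A\,\triangle\,G^{-1}A)=0$. By Proposition~\ref{prop:erg}, $A$ is null or co-null.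
\end{proof}

Together with Proposition~\ref{prop:erg} (ergodicity), Lemma~\ref{lem:cons}(iii) (conservativity), the normal form \eqref{eq:normal} and the invariant sets found for the excluded parameters, this proves Theorem~\ref{thm:B}.

\begin{thebibliography}{9}
\bibitem{BKR} R. Bamon, J. Kiwi, J. Rivera, ``Wild Lorenz like attractors'', arXiv:math/0508045 (2005).
\end{thebibliography}

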